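\title{Positive Ricci curvature, almost maximal conjugate radius, and spherical space forms}

\begin{abstract}
We prove that every closed connected Riemannian $n$-manifold with $\operatorname{Ric}\ge n-1$ and conjugate radius at least $\pi-\epsilon(n)$ is diffeomorphic to a spherical space form. This confirms a conjecture from a paper of Tuschmann and Wiemeler, with $\epsilon$ independent of the order of the fundamental group. For $n\ge3$ the diffeomorphism can be chosen almost isometric, and it is induced by a diffeomorphism from the universal cover to the round sphere that is equivariant for the full isometry group. The proof shows that exponential maps pull the metric back to one that is $C^0$-close to the round metric, deduces by a gluing argument that the universal cover has injectivity radius close to $\pi$, and maps the universal cover to the sphere by eigenfunctions of an integral operator whose kernel is almost the cosine of the distance.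
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds in this paper are connected. Let $(M,g)$ be a complete Riemannian $n$-manifold. We write $\operatorname{Ric}_M\ge n-1$ if $\operatorname{Ric}_M(v,v)\ge(n-1)|v|^2$ for all tangent vectors $v$. A point $\gamma(t)$, $t>0$, of a unit speed geodesic $\gamma$ is \emph{conjugate} to $\gamma(0)$ along $\gamma$ if some nonzero Jacobi field along $\gamma$ vanishes at $0$ and at $t$; equivalently, if the differential of $\exp_{\gamma(0)}$ is singular at $t\gamma'(0)$. The \emph{conjugate radius} $\operatorname{conj}M\in[0,\infty]$ is the infimum, over all unit speed geodesics $\gamma$, of the first $t>0$ for which $\gamma(t)$ is conjugate to $\gamma(0)$ (this $t$ is $+\infty$ if there is no conjugate point). It measures how far geodesics from a common point travel before neighboring ones refocus. A \emph{spherical space form} is a quotient $S^n/\Gamma$ of the round unit sphere by a finite group $\Gamma$ of isometries acting freely.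

Positive Ricci curvature forces focusing. For $n\ge2$ the bound $\operatorname{Ric}_M\ge n-1$ implies $\operatorname{conj}M\le\pi$, and $\operatorname{conj}M=\pi$ forces $M$ to be isometric to a spherical space form; we give the short proof in Section~\ref{sec:rigid}. It is natural to expect that this rigidity is stable, so that a conjugate radius close to $\pi$ still determines the diffeomorphism type. The following is known: for all $n\in\mathbb N$ and $k>0$ there is $\epsilon=\epsilon(n,k)>0$ such that every closed Riemannian $n$-manifold $M$ with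
\begin{equation}\label{eq:hyp}
|\pi_1(M)|\le k,\qquad \operatorname{Ric}_M\ge n-1,\qquad \operatorname{conj}M\ge\pi-\epsilon
\end{equation}
is diffeomorphic to an Einstein manifold with Einstein constant $n-1$, that is, to a Riemannian manifold $(N,h)$ with $\operatorname{Ric}_h=(n-1)h$. The problem, posed in the paper of Tuschmann and Wiemeler \cite{TW}, is whether the expected stronger conclusion holds.

\medskip
\noindent\textbf{Conjecture.} \emph{For all $n\in\mathbb N$ and $k>0$ there is $\epsilon=\epsilon(n,k)>0$ such that every closed Riemannian $n$-manifold satisfying \eqref{eq:hyp} is diffeomorphic to a spherical space form.}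
\medskip

We prove the conjecture, with $\epsilon$ independent of $k$ and without using the theorem on Einstein manifolds.

\begin{theorem}\label{thm:A}
For every $n\in\mathbb N$ there is $\epsilon=\epsilon(n)>0$ such that every closed connected Riemannian $n$-manifold $M$ with $\operatorname{Ric}_M\ge n-1$ and $\operatorname{conj}M\ge\pi-\epsilon$ is diffeomorphic to a spherical space form.
\end{theorem}

For $n\ge3$ this follows from a more precise statement. Let $g_0$ denote the round metric on $S^n$ and the metric that it induces on $S^n/\Gamma$. We regard $\pi_1(M)$ as the deck group of the universal cover, a subgroup of $\operatorname{Isom}(\tilde M)$.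

\begin{theorem}\label{thm:B}
Let $n\ge3$ and $\delta\in(0,1)$. There is $\epsilon=\epsilon(n,\delta)>0$ such that the following holds for every closed connected Riemannian manifold $(M^n,g)$ with $\operatorname{Ric}_M\ge n-1$ and $\operatorname{conj}M\ge\pi-\epsilon$, with universal cover $(\tilde M,\tilde g)$. There are an injective homomorphism $\rho:\operatorname{Isom}(\tilde M)\to O(n+1)$ and a diffeomorphism $\hat\Psi:\tilde M\to S^n$ such that
\[
\hat\Psi(hx)=\rho(h)\hat\Psi(x)\quad(h\in\operatorname{Isom}(\tilde M),\ x\in\tilde M),\qquad(1-\delta)\tilde g\le\hat\Psi^*g_0\le(1+\delta)\tilde g .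
\]
Consequently the finite group $\Gamma=\rho(\pi_1(M))$ acts freely on $S^n$, and $\hat\Psi$ induces a diffeomorphism $f:M\to S^n/\Gamma$ with $(1-\delta)g\le f^*g_0\le(1+\delta)g$.
\end{theorem}

In dimensions $n\le2$ Theorem~\ref{thm:A} holds for every $\epsilon$. A closed $1$-manifold is diffeomorphic to $S^1$. A closed surface with $\operatorname{Ric}\ge1$ has Gauss curvature at least $1$, hence positive Euler characteristic by Gauss--Bonnet, and is diffeomorphic to $S^2$ or $\mathbb{RP}^2=S^2/\{\pm1\}$. It remains to prove Theorem~\ref{thm:B}.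

Three examples show what the hypotheses give and what they do not.

\begin{example}\label{ex:product}
Let $M=S^2\times S^2$, both factors round of radius $1/\sqrt3$. Then $\operatorname{Ric}_M=3g$, so $M$ is Einstein with constant $n-1=3$. It is simply connected with second Betti number $2$, so it is not a spherical space form. Jacobi fields split along the factors, and a geodesic with speed $a\in(0,1]$ in one factor refocuses there at time $\pi/(a\sqrt3)$; hence $\operatorname{conj}M=\pi/\sqrt3$. So the conclusion of the conjecture is stronger than being Einstein, and $\epsilon(4)$ cannot be as large as $\pi-\pi/\sqrt3$.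
\end{example}

\begin{example}
A flat torus has $\operatorname{conj}=\infty$, and its fundamental group is infinite. The Ricci bound cannot be dropped from Theorem~\ref{thm:A}.
\end{example}

\begin{example}\label{ex:lens}
Let $\mathbb Z_k$ act on $S^3\subset\mathbb C^2$ by multiplication with $k$-th roots of unity. The quotient has $\operatorname{Ric}=2g$ and $\operatorname{conj}=\pi$, its volume is $\operatorname{vol}(S^3)/k$, and $t\mapsto e^{it}x$ projects to a closed geodesic of length $2\pi/k$. Without a bound on $|\pi_1(M)|$ the hypotheses thus give no lower bound for the volume or the injectivity radius of $M$. We therefore work on the universal cover and keep track of its symmetries.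
\end{example}

Section~\ref{sec:rigid} treats the case $\operatorname{conj}M=\pi$ by hand and ends with the plan of the general proof, which occupies Sections~\ref{sec:exp}--\ref{sec:final}.

\section{Notation and standard facts}\label{sec:prelim}

In this section $(M,g)$ is complete of dimension $n\ge2$. Constants $C$ depend only on $n$, constants $C_\tau,c_\tau>0$ only on $n$ and $\tau$; their values may change from line to line.

\subsection*{The sphere and polar maps}
Let $e_0,\dots,e_n$ be the standard basis of $\mathbb R^{n+1}$ and $w_0,\dots,w_n$ the coordinate functions on $S^n$. We identify $\mathbb R^n=\operatorname{span}(e_1,\dots,e_n)=T_{e_0}S^n$. The letter $d$ denotes Riemannian distance; on $S^n$ we have $\cos d(x,y)=\langle x,y\rangle$. Open balls are written $D(x,r)$ in $S^n$ and $B(p,r)$ elsewhere. Let $\omega_n=\operatorname{vol}(S^n)$ and $\mu=\omega_n/(n+1)$. Then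
\begin{equation}\label{eq:mu}
\int_{S^n}w_aw_b\,dw=\mu\,\delta_{ab},
\end{equation}
because the reflection $w_a\mapsto-w_a$ kills the mixed terms, the $n+1$ diagonal terms are equal, and their sum is $\omega_n$.

To compare $M$ with the sphere we transplant geodesic polar coordinates. For $p\in M$ and a linear isometry $\iota:\mathbb R^n\to T_pM$, the \emph{polar map} $F_{p,\iota}=\exp_p\circ\,\iota\circ\exp_{e_0}^{-1}:S^n\setminus\{-e_0\}\to M$ is the smooth map
\[
F_{p,\iota}(\cos t\,e_0+\sin t\,v)=\exp_p(t\,\iota v),\qquad 0\le t<\pi,\quad v\in S^{n-1}\subset\mathbb R^n .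
\]
Its differential at $e_0$ is $\iota$. At a point with $t>0$, a tangent vector of $S^n$ has the form $\lambda\,\partial_t+\sin t\,\xi$ with $\xi\in\mathbb R^n$, $\xi\perp v$. The differential of $F=F_{p,\iota}$ maps it to $\lambda\gamma'(t)+J(t)$, where $\gamma(t)=\exp_p(t\,\iota v)$ and $J$ is the Jacobi field along $\gamma$ with $J(0)=0$, $J'(0)=\iota\xi$. By the Gauss lemma $J\perp\gamma'$, so the squared lengths of this vector are
\begin{equation}\label{eq:polar}
\lambda^2+\sin^2t\,|\xi|^2\ \text{ for } g_0,\qquad\lambda^2+|J(t)|^2\ \text{ for } F^*g .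
\end{equation}
If $F$ is a local diffeomorphism on $D(e_0,r)$, then by \eqref{eq:polar} every curve from $e_0$ to $x$ in $D(e_0,r)$ has $F^*g$-length at least $d(e_0,x)$, with equality for the meridian. So the $F^*g$-distance from $e_0$ equals the round distance from $e_0$.

\subsection*{Jacobi fields and the index form}
Let $\gamma:[0,L]\to M$ be a unit speed geodesic and $E_1,\dots,E_{n-1}$ a parallel orthonormal frame of its normal bundle. The matrix $R(t)$ with entries $R_{ij}=\langle R(E_i,\gamma')\gamma',E_j\rangle$ is symmetric, $R_{ii}$ is the sectional curvature of the plane spanned by $E_i$ and $\gamma'$, and $\operatorname{tr}R=\operatorname{Ric}(\gamma',\gamma')$. A normal field $\sum_jy_jE_j$ is a Jacobi field if and only if $y''+Ry=0$.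

Let $H^1_0(a,b)$ be the space of absolutely continuous functions on $[a,b]$ that vanish at both ends and have derivative in $L^2$. By Cauchy--Schwarz, $|f|\le\sqrt{b-a}\,\|f'\|_{L^2}$ for such $f$. For normal fields $V=\sum v_jE_j$, $W=\sum z_jE_j$ with components in $H^1_0(0,L)$, the \emph{index form} is
\[
I(V,W)=\int_0^L\big(\langle v',z'\rangle-\langle Rv,z\rangle\big)\,dt .
\]
If no point $\gamma(t)$ with $0<t<L$ is conjugate to $\gamma(0)$, in particular if $L\le\operatorname{conj}M$, then $I(V,V)\ge0$ for all such $V$. (This is usually stated for piecewise smooth fields; it extends by density, since $I$ is continuous in the $H^1$ norm.) A nonnegative symmetric form satisfies the Cauchy--Schwarz inequality $I(V,W)^2\le I(V,V)\,I(W,W)$.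

\subsection*{Global facts}
\begin{itemize}
\item \emph{Myers and Bishop.} If $\operatorname{Ric}_M\ge n-1$, then $\operatorname{diam}M\le\pi$, $M$ is compact, and $\operatorname{vol}M\le\omega_n$. The same holds for the universal cover, so $\pi_1(M)$ is finite.
\item \emph{Coverings.} A local diffeomorphism from a closed manifold to a connected manifold of the same dimension is a covering map. A Riemannian covering preserves geodesics and Jacobi fields, so $\operatorname{conj}\tilde M=\operatorname{conj}M$.
\item \emph{Injectivity radius.} Let $\operatorname{inj}(p)$ be the supremum of all $r$ such that $\exp_p$ maps $B(0,r)\subset T_pM$ diffeomorphically onto its image, and $\operatorname{inj}M=\inf_p\operatorname{inj}(p)$. If $|v|<r\le\operatorname{inj}(p)$, then $d(p,\exp_pv)=|v|$: by Hopf--Rinow $\exp_pv=\exp_pv'$ with $|v'|=d(p,\exp_pv)\le|v|$, and injectivity gives $v'=v$. Hence $\exp_p(B(0,r))=B(p,r)$. If $r\le\operatorname{inj}M$, then $(x,v)\mapsto(x,\exp_xv)$ is a diffeomorphism from $\{|v|<r\}\subset TM$ onto $\{d<r\}\subset M\times M$ under which $d^2=|v|^2$;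 so $d^2$ is smooth on $\{d<r\}$.
\item \emph{First variation.} If $y=\exp_x(tv)$ with $|v|=1$ and $0<t<\operatorname{inj}M$, the derivative of $d(\cdot,y)$ at $x$ in the direction $u\in T_xM$ is $-\langle u,v\rangle$.
\end{itemize}

\section{The rigid case and the plan of the proof}\label{sec:rigid}

Assume $\operatorname{Ric}_M\ge n-1$ and let $\gamma:[0,L]\to M$ be a unit speed geodesic. The fields to test the index form with are $sE_i$, where $s(t)=\sin(\pi t/L)$; on the unit sphere with $L=\pi$ these are the Jacobi fields vanishing at both ends. Since $\int_0^Ls'^2=\frac{\pi^2}{L^2}\frac L2$ and $\int_0^Ls^2=\frac L2$,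
\begin{equation}\label{eq:sum}
\sum_{i=1}^{n-1}I(sE_i,sE_i)=(n-1)\frac{\pi^2}{L^2}\frac L2-\int_0^Ls^2\operatorname{Ric}(\gamma',\gamma')\,dt\le(n-1)\frac L2\Big(\frac{\pi^2}{L^2}-1\Big)=:\beta(L).
\end{equation}
For $f\in H^1_0(0,L)$, integration by parts with $s''=-\frac{\pi^2}{L^2}s$ gives
\begin{equation}\label{eq:mixed}
I(sE_i,fE_j)=\int_0^L\big(s'f'\delta_{ij}-sfR_{ij}\big)\,dt=-\int_0^Lsf\Big(R_{ij}-\frac{\pi^2}{L^2}\delta_{ij}\Big)dt .
\end{equation}

\begin{proposition}\label{prop:rigid}
Let $M$ be complete of dimension $n\ge2$ with $\operatorname{Ric}_M\ge n-1$. Then $\operatorname{conj}M\le\pi$, and if $\operatorname{conj}M=\pi$, then $M$ is isometric to a spherical space form.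
\end{proposition}

\begin{proof}
If $\pi<L<\operatorname{conj}M$, the left side of \eqref{eq:sum} is nonnegative and $\beta(L)<0$, which is impossible. Now let $\operatorname{conj}M=\pi$.

\emph{(i) Polar maps are local isometries.} Take $L=\pi$. The summands in \eqref{eq:sum} are nonnegative with sum at most $\beta(\pi)=0$, so each vanishes. By Cauchy--Schwarz the left side of \eqref{eq:mixed} vanishes for all $f$, and therefore $R=\operatorname{Id}$ along every geodesic of length $\pi$. The Jacobi equation becomes $y''+y=0$, so $|J(t)|=\sin t\,|\xi|$ in \eqref{eq:polar}, and $F^*g=g_0$ for every polar map $F$.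

\emph{(ii) Closing the gap at the antipode.} Fix $F=F_{p,\iota}$, a point $x_0\ne\pm e_0$ and $\Lambda\in O(n+1)$ with $\Lambda x_0=e_0$. Put $q=F(x_0)$ and $\iota'=dF_{x_0}\circ\Lambda^{-1}|_{\mathbb R^n}$. The local isometry $F_{q,\iota'}\circ\Lambda$ is defined on $S^n\setminus\{-x_0\}$ and has the same value and differential at $x_0$ as $F$. Local isometries commute with exponential maps, so the set where the values and differentials of the two maps agree is open and closed in the connected set $S^n\setminus\{-e_0,-x_0\}$; it is everything. The two maps define a local isometry $S^n\to M$, which is a covering.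

\emph{(iii) The deck group is linear.} Since $S^n$ is simply connected, this is the universal cover. The deck group $\Gamma$ acts freely by isometries of $g_0$, it is finite because fibers are, and $M=S^n/\Gamma$.
\end{proof}

The key point of step (i) is that the Ricci bound controls only the trace of $R$, and the nonnegativity of the index form spreads this control to every entry. Each of the three steps has to be made stable when $\operatorname{conj}M\ge\pi-\epsilon$, and each meets its own difficulty.

\begin{itemize}
\item[(i)] With $L=\pi-\epsilon$, the same computation shows that $R-\operatorname{Id}$ is small when integrated against test functions, not pointwise. In Section~\ref{sec:exp} we show that this is enough to make $F^*g$ close to $g_0$ in $C^0$, away from the antipode.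
\item[(ii)] With only $C^0$ control of the metric, values and differentials at one point determine nothing. In Section~\ref{sec:inj} we construct the transition map between two polar maps by lifting paths, show that it is close to an orthogonal map, and use it to glue a closed manifold that turns out to be $\tilde M$. The outcome is $\operatorname{inj}\tilde M\approx\pi$. Section~\ref{sec:dist} deduces that polar maps of $\tilde M$ almost preserve distances.
\item[(iii)] A diffeomorphism $\tilde M\to S^n$ conjugates the deck group into a group of diffeomorphisms of $S^n$, and nothing forces that group to be linear. In Section~\ref{sec:operator} we build a map $\tilde M\to\mathbb R^{n+1}$ from the distance function and the volume alone, so that equivariance is automatic.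
\end{itemize}

\emph{From now on $n\ge3$.}

\section{Polar maps are almost isometric immersions}\label{sec:exp}

The first lemma turns the computation of step (i) into an estimate: $R-\operatorname{Id}$ has a primitive that is small in $L^2$. Matrices carry the Hilbert--Schmidt norm $|\cdot|$, which is submultiplicative and dominates the operator norm.

\begin{lemma}\label{lem:weak}
Let $\tau\in(0,\frac12]$ and $0<\epsilon\le\tau/2$. Let $M$ be complete with $\operatorname{Ric}_M\ge n-1$ and $\operatorname{conj}M\ge\pi-\epsilon$. Along every unit speed geodesic $\gamma:[0,\pi-\tau]\to M$ with parallel orthonormal normal frame there is a smooth symmetric matrix function $Q$ with $Q'=R-\operatorname{Id}$ and $\|Q\|_{L^2(0,\pi-\tau)}\le C_\tau\sqrt\epsilon$.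
\end{lemma}

\begin{proof}
The weight $s$ in \eqref{eq:mixed} vanishes at the ends of the interval, whereas we need the estimate up to the initial point of $\gamma$, where the Jacobi fields start. We therefore extend $\gamma$ in both directions, which is allowed because the hypothesis on conjugate points holds for all geodesics. Let $L=\pi-\epsilon$ and $\kappa=\tau/4$; then $L-2\kappa\ge\pi-\tau$. Extend $\gamma$ and the frame to $[-\kappa,L-\kappa]$ and shift the parameter by $\kappa$. It suffices to find $Q$ on $[\kappa,L-\kappa]$ for a geodesic defined on $[0,L]$.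

As $L\le\operatorname{conj}M$, the index form on $[0,L]$ is nonnegative. Since $\epsilon\le\frac14$ we have $L^2>2\pi$, so $\frac{\pi^2}{L^2}-1=\epsilon\frac{\pi+L}{L^2}\le\epsilon$ and $\beta(L)\le C\epsilon$. The summands in \eqref{eq:sum} are nonnegative, so each is at most $C\epsilon$. To apply Cauchy--Schwarz we need an upper bound for $I(fE_j,fE_j)$, although $R_{jj}$ has no lower bound. Nonnegativity again lets us pass to the trace:
\[
I(fE_j,fE_j)\le\sum_kI(fE_k,fE_k)=(n-1)\int_0^Lf'^2\,dt-\int_0^Lf^2\operatorname{Ric}(\gamma',\gamma')\,dt\le(n-1)\|f'\|_{L^2}^2 .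
\]
Hence $|I(sE_i,fE_j)|\le C\sqrt\epsilon\,\|f'\|_{L^2}$. Moreover $\big(\frac{\pi^2}{L^2}-1\big)\big|\int_0^Lsf\big|\le\epsilon\,\pi^{3/2}\|f'\|_{L^2}$. With \eqref{eq:mixed},
\begin{equation}\label{eq:weighted}
\Big|\int_0^Lsf\,(R_{ij}-\delta_{ij})\,dt\Big|\le C\sqrt\epsilon\,\|f'\|_{L^2}\qquad\text{for all }f\in H^1_0(0,L).
\end{equation}

Next we remove the weight. Let $h\in H^1_0(\kappa,L-\kappa)$, extended by zero, and $f=h/s$. On $[\kappa,L-\kappa]$ we have $s\ge\sin(\pi\kappa/L)\ge\sin\kappa$ and $|s'|\le\pi/L\le2$, and $\|h\|_{L^2}\le\pi\|h'\|_{L^2}$. From $f'=h'/s-hs'/s^2$ we get $\|f'\|_{L^2}\le C_\tau\|h'\|_{L^2}$, so \eqref{eq:weighted} gives $\big|\int h\,(R_{ij}-\delta_{ij})\big|\le C_\tau\sqrt\epsilon\,\|h'\|_{L^2}$.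

Let $Q_{ij}$ be the primitive of $R_{ij}-\delta_{ij}$ on $[\kappa,L-\kappa]$ with mean zero, and test with $h(t)=\int_\kappa^tQ_{ij}$, which vanishes at both ends precisely because the mean is zero. Then $\int hQ_{ij}'=-\int h'Q_{ij}=-\|Q_{ij}\|_{L^2}^2$ and $\|h'\|_{L^2}=\|Q_{ij}\|_{L^2}$, so $\|Q_{ij}\|_{L^2}\le C_\tau\sqrt\epsilon$. The matrix $Q$ is symmetric because $R$ is.
\end{proof}

A small primitive is compatible with large curvature: the scalar function $R=1+k\cos(k^2t)$ has $Q=k^{-1}\sin(k^2t)$. So the Jacobi equation cannot be treated as a small perturbation of $Y''+Y=0$ in the variables $(Y,Y')$. The remedy is to replace $Y'$ by $Y'+QY$, whose derivative involves $Q$ but not $Q'$.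

\begin{lemma}\label{lem:ode}
Let $0<T\le\pi$ and let $R,Q$ be smooth $(n-1)\times(n-1)$ matrix functions on $[0,T]$ with $Q'=R-\operatorname{Id}$ and $\|Q\|_{L^2}\le\alpha\le1$. Then the solution of $Y''+RY=0$, $Y(0)=0$, $Y'(0)=\operatorname{Id}$ satisfies $|Y(t)-\sin t\operatorname{Id}|\le C\alpha t$ on $[0,T]$.
\end{lemma}

\begin{proof}
Put $P=Y'+QY$. Then $Y(0)=0$, $P(0)=\operatorname{Id}$, and
\[
Y'=P-QY,\qquad P'=-RY+(R-\operatorname{Id})Y+Q(P-QY)=-Y+QP-Q^2Y .
\]
For $Z=(Y,P)$ this reads $Z'=(S+H)Z$ with $S(Y,P)=(P,-Y)$ and $H(Y,P)=(-QY,\,QP-Q^2Y)$. The operator $S$ is skew, and $\|H(t)\|\le2|Q|+|Q|^2$, so $\int_0^T\|H\|\le2\sqrt\pi\,\alpha+\alpha^2\le C\alpha$. Skewness gives $(|Z|^2)'=2\langle HZ,Z\rangle\le2\|H\|\,|Z|^2$, and Gronwall's inequality gives $|Z|\le C$. The round solution $Z_0=(\sin t\operatorname{Id},\cos t\operatorname{Id})$ satisfies $Z_0'=SZ_0$ and $Z_0(0)=Z(0)$. Hence $Z(t)-Z_0(t)=\int_0^te^{(t-r)S}H(r)Z(r)\,dr$, and since $e^{rS}$ is orthogonal, $|Z-Z_0|\le C\alpha$. In particular $|P-\cos t\operatorname{Id}|\le C\alpha$.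

The bound for $Y-\sin t\operatorname{Id}$ must be improved by a factor $t$, since it will be divided by $\sin t$. Integrating $Y'=P-QY$ and using Cauchy--Schwarz, $|Y(t)|\le Ct+C\alpha t^{1/2}\le Ct^{1/2}$. Inserting this once more,
\[
|Y(t)-\sin t\operatorname{Id}|\le\int_0^t|P-\cos r\operatorname{Id}|\,dr+\alpha\Big(\int_0^t|Y|^2\,dr\Big)^{1/2}\le C\alpha t+\alpha\Big(\int_0^tCr\,dr\Big)^{1/2}\le C\alpha t .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:exp}
For $\tau\in(0,\frac12]$ and $\eta\in(0,1)$ there is $\epsilon_1(n,\tau,\eta)>0$ such that, if $M$ is complete with $\operatorname{Ric}_M\ge n-1$ and $\operatorname{conj}M\ge\pi-\epsilon_1$, then every polar map $F$ of $M$ satisfies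
\[
(1-\eta)g_0\le F^*g\le(1+\eta)g_0\qquad\text{on }D(e_0,\pi-\tau).
\]
In particular $F$ is a local diffeomorphism there.
\end{proposition}

\begin{proof}
Let $\operatorname{conj}M\ge\pi-\epsilon$ with $\epsilon\le\tau/2$ so small that the bound $\alpha=C_\tau\sqrt\epsilon$ of Lemma~\ref{lem:weak} is at most $1$. In a parallel frame along $\gamma(t)=\exp_p(t\,\iota v)$ the Jacobi field in \eqref{eq:polar} is $J(t)=Y(t)\xi$. The function $\sin t/t$ decreases on $(0,\pi)$, so $\sin t\ge c_\tau t$ on $[0,\pi-\tau]$, and Lemma~\ref{lem:ode} gives $|Y(t)/\sin t-\operatorname{Id}|\le C'_\tau\sqrt\epsilon$ for $0<t\le\pi-\tau$. Thus $|J(t)|$ lies between $(1\pm C'_\tau\sqrt\epsilon)\sin t\,|\xi|$. Choose $\epsilon$ with $C'_\tau\sqrt\epsilon<1$, $(1-C'_\tau\sqrt\epsilon)^2\ge1-\eta$ and $(1+C'_\tau\sqrt\epsilon)^2\le1+\eta$. The claim follows from \eqref{eq:polar} for $t>0$, and at $e_0$ the two metrics agree.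
\end{proof}

\section{The injectivity radius of the universal cover}\label{sec:inj}

A polar map of $M$ can be far from injective (Example~\ref{ex:lens}), and we do not prove injectivity on $\tilde M$ directly. Instead we cap off the ball $D(e_0,\pi-2\tau)$ to a closed manifold $\hat M$ to which $F$ extends as a local diffeomorphism. Compactness makes $\hat M\to M$ a covering. The ball carries more than half the volume that Bishop's inequality permits, which leaves no room for a further cover, so $\hat M=\tilde M$. Injectivity of the exponential map is then built in, because the ball is a subset of $\hat M$. The cap is taken from a second polar map $F'$, centered at the image of a point near $-e_0$ (Figure~\ref{fig:glue}).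

The maps involved are local isometries of incomplete manifolds. They are not coverings, but short paths lift.

\begin{lemma}\label{lem:lift}
Let $\varphi:X\to Y$ be a local isometry of Riemannian manifolds of equal dimension, let $x\in X$, $r>0$, and suppose that $\{d_X(x,\cdot)\le\varrho\}$ is compact for all $\varrho<r$. Then every piecewise $C^1$ path $c:[0,1]\to Y$ with $c(0)=\varphi(x)$ and length less than $r$ has a unique lift starting at $x$, of the same length. If $c_u(t)$ is a family of such paths, continuous in $(u,t)$, then the lifts are continuous in $(u,t)$.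
\end{lemma}

\begin{proof}
Two continuous lifts of a continuous path through a local homeomorphism of Hausdorff spaces agree on an open and closed set of parameters; this gives uniqueness. Let $\varrho<r$ be the length of $c$, and suppose that $\hat c$ is a lift on $[0,t^*)$. Lengths are preserved, so $\hat c$ stays in the compact ball of radius $\varrho$ and is Cauchy as $t\to t^*$. It converges, and a local inverse of $\varphi$ near the limit extends the lift to $t^*$ and, if $t^*<1$, beyond. So the lift exists on $[0,1]$.

For continuity at $u_0$, choose $0=t_0<\dots<t_m=1$ and open sets $O_j\supset\hat c_{u_0}([t_{j-1},t_j])$ that $\varphi$ maps homeomorphically onto open sets. For $u$ near $u_0$ we have $c_u([t_{j-1},t_j])\subset\varphi(O_j)$, the paths $(\varphi|_{O_j})^{-1}\circ c_u|_{[t_{j-1},t_j]}$ depend continuously on $(u,t)$, and the endpoint of the $j$-th path is close to $\hat c_{u_0}(t_j)\in O_{j+1}$. It therefore lies in $O_{j+1}$ and is the initial point of the next path. The first path starts at $x$. By uniqueness the concatenation is $\hat c_u$.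
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.42]
\fill[gray!15,even odd rule] (0,0) circle (5) (0,0) circle (1);
\fill[gray!55,even odd rule] (0,0) circle (3) (0,0) circle (2);
\draw (0,0) circle (5); \draw[dashed] (0,0) circle (1);
\node at (0,0) {\scriptsize $-e_0$}; \node at (0,4) {$A$}; \node at (0,2.5) {\small $V$};
\fill (3,0) circle (0.13) node[right] {\small $x_0$};
\draw[->,thick] (5.8,0) -- node[above] {$\Phi_i$} (9.2,0);
\fill[gray!15] (15,0) circle (3);
\fill[gray!55,even odd rule] (15,0) circle (3) (15,0) circle (2);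
\draw (15,0) circle (3); \draw[dotted] (15,0) circle (5);
\fill (15,0) circle (0.13) node[below] {\small $z$}; \node at (15,1.1) {$W$};
\fill (18,0) circle (0.13) node[right] {\small $e_0$};
\end{tikzpicture}
\caption{Closing the hole. Left: the first polar map is controlled outside the dashed ball of radius $\tau$ about $-e_0$, in particular on the annulus $A$ of outer radius $5\tau$. Right: the second polar map is centered at the image of $x_0$ and is controlled on the whole ball $W$ of radius $3\tau$ about $z$. The transition map $\Phi_i$ is close to an orthogonal map taking $-e_0$ to $z$ and $x_0$ to $e_0$. The two pieces are glued along the dark region $V$, which lies approximately between the radii $2\tau$ and $3\tau$.}\label{fig:glue}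
\end{figure}

\begin{proposition}\label{prop:inj}
For $\tau\in(0,\frac1{20}]$ there is $\epsilon_2(n,\tau)>0$ such that every closed $M^n$ with $\operatorname{Ric}_M\ge n-1$ and $\operatorname{conj}M\ge\pi-\epsilon_2$ satisfies $\operatorname{inj}\tilde M\ge\pi-2\tau$.
\end{proposition}

\begin{proof}
Suppose not. Then there are closed manifolds $(M_i,g_i)$ with $\operatorname{Ric}\ge n-1$, $\operatorname{conj}M_i\ge\pi-\epsilon_i$, $\epsilon_i\to0$, and points $p_i\in M_i$ such that the injectivity radius of $\tilde M_i$ at the lifts of $p_i$ is less than $\pi-2\tau$; it is the same at all lifts, since deck transformations permute them transitively. Let $s(x)=d(x,-e_0)$ on $S^n$, write $[s,\theta]=-\cos s\,e_0+\sin s\,\theta$ for the point at distance $s$ from $-e_0$ in the direction $\theta\in S^{n-1}$, and put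
\[
U=\{s>\tau\},\qquad A=\{\tau<s<5\tau\},\qquad A'=\{2\tau\le s\le4\tau\},\qquad x_0=[3\tau,e_1].
\]
Let $F_i$ be a polar map at $p_i$ and $F_i'$ a polar map at $q_i=F_i(x_0)$. By Proposition~\ref{prop:exp}, the metrics $\hat g_i=F_i^*g_i$ and $\hat g_i'=F_i'^*g_i$ on $U=D(e_0,\pi-\tau)$ lie between $(1-\eta_i)g_0$ and $(1+\eta_i)g_0$, with $\eta_i\to0$. Put $b_i=\sqrt{(1+\eta_i)/(1-\eta_i)}$, and let $i$ be so large that $b_i\le\frac{13}{12}$.

\medskip\noindent\textbf{(a) The transition map.} We construct a smooth map $\Phi_i:A\to U$ with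
\begin{equation}\label{eq:Phi}
F_i'\circ\Phi_i=F_i|_A,\qquad\Phi_i(x_0)=e_0,\qquad d(\Phi_i,e_0)<13\tau .
\end{equation}
The recipe is to join $x_0$ to a point of $A$ by a short path, push it to $M_i$ by $F_i$, and lift it through $F_i'$. For $u\in T_{e_1}S^{n-1}$ with $|u|\le\pi$ and $r\in(\tau,5\tau)$, let $c_{u,r}$ be the path in $A$ that runs along $t\mapsto[3\tau,\exp_{e_1}(tu)]$, $0\le t\le1$, and then along the meridian to $[r,\exp_{e_1}u]$, where $\exp_{e_1}$ refers to $S^{n-1}$. With each half parametrized at constant speed on a fixed interval, this family is continuous. The round length of $c_{u,r}$ is at most $\pi\sin3\tau+2\tau<12\tau$, so $F_i\circ c_{u,r}$ has length less than $13\tau<\pi-\tau$. In $(U,\hat g_i')$ the distance from $e_0$ is the round one (Section~\ref{sec:prelim}), so closed balls about $e_0$ of radius less than $\pi-\tau$ are compact. By Lemma~\ref{lem:lift}, $F_i\circ c_{u,r}$ lifts through $F_i'$ from $e_0$, and the endpoint $E(u,r)$ is continuous with $d(E,e_0)<13\tau$.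

The map $(u,r)\mapsto[r,\exp_{e_1}u]$ is a proper continuous surjection onto $A$, hence closed, hence a quotient map. Its only fibers with more than one point are the sets $\{|u|=\pi\}\times\{r\}$ over $[r,-e_1]$. On such a set $E$ takes values in one fiber of the local diffeomorphism $F_i'|_U$, which is discrete. The sphere $\{|u|=\pi\}\cong S^{n-2}$ is connected, so $E$ is constant on it. This is the only place where $n\ge3$ is needed; for $n=2$ the two ways around the annulus give two lifts that this argument cannot identify. So $E$ descends to a continuous map $\Phi_i$ satisfying \eqref{eq:Phi}. Locally $\Phi_i$ is $F_i$ followed by a local inverse of $F_i'$, so it is a smooth local isometry $(A,\hat g_i)\to(U,\hat g_i')$. Consequently $\Phi_i$ changes the round length of a curve by a factor in $[b_i^{-1},b_i]$.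

\medskip\noindent\textbf{(b) Bi-Lipschitz bounds on balls of fixed size.} A local isometry may be injective only on balls that shrink as $i\to\infty$, so a uniform scale is needed before passing to a limit. For $x\in A$ let $a(x)=\min\{s(x)-\tau,\,5\tau-s(x)\}\le2\tau$. The function $a$ is $1$-Lipschitz and $D(x,a(x))\subset A$. We first note:
\begin{equation}\label{eq:compact}
\text{closed $\hat g_i$-balls in $A$ about $x$ of radius }\varrho<\sqrt{1-\eta_i}\,a(x)\text{ are compact.}
\end{equation}
Indeed, such a ball is closed in $A$ and lies in the closed round ball of radius $\varrho/\sqrt{1-\eta_i}<a(x)$, a compact subset of $A$. We claim that for $x\in A$, $a=a(x)$ and $x_1,x_2\in D(x,a/10)$,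
\begin{equation}\label{eq:bilip}
b_i^{-1}d(x_1,x_2)\le d(\Phi_ix_1,\Phi_ix_2)\le b_i\,d(x_1,x_2).
\end{equation}
Let $\xi:[0,1]\to D(x,a/10)$ be the minimal round geodesic from $x_1$ to $x_2$ and $c=\Phi_i\circ\xi$. The length of $c$ gives the upper bound, and also $d(c(0),c(t))\le b_ia/5$ for all $t$. For the lower bound let $\sigma_t$ be the minimal round geodesic from $c(0)$ to $c(t)$; it depends continuously on $t$. It stays in $D(e_0,14\tau)\subset U$, since $b_ia/5<\tau$, and its $\hat g_i'$-length is at most $\sqrt{1+\eta_i}\,b_ia/5$. This is less than $\sqrt{1-\eta_i}\cdot\frac{9a}{10}\le\sqrt{1-\eta_i}\,a(x_1)$, because $b_i^2<\frac92$. By \eqref{eq:compact} and Lemma~\ref{lem:lift}, the $\sigma_t$ lift through $\Phi_i$ from $x_1$, with endpoints $e(t)$ continuous in $t$, $e(0)=x_1$ and $\Phi_i(e(t))=c(t)$. Both $e$ and $\xi$ are lifts of $c$ from $x_1$, so $e=\xi$ and $e(1)=x_2$. The lift of $\sigma_1$ joins $x_1$ to $x_2$ and has round length at most $b_i\,d(\Phi_ix_1,\Phi_ix_2)$, which proves \eqref{eq:bilip}.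

\medskip\noindent\textbf{(c) The limit is orthogonal.} By \eqref{eq:Phi}, \eqref{eq:bilip} and Arzel\`a--Ascoli, a subsequence of $\Phi_i$ converges locally uniformly on $A$ to a map $\Phi:A\to S^n$ that preserves $d$, hence $\langle\cdot,\cdot\rangle$, on each ball $D_x=D(x,a(x)/10)$. Choose a basis $y_0,\dots,y_n$ of $\mathbb R^{n+1}$ in $D_x$. The points $\Phi(y_a)$ have the same Gram matrix, so the linear map $\Lambda_x$ with $\Lambda_xy_a=\Phi(y_a)$ is orthogonal, and $\langle\Phi(y),\Lambda_xy_a\rangle=\langle y,y_a\rangle=\langle\Lambda_xy,\Lambda_xy_a\rangle$ for all $a$ gives $\Phi=\Lambda_x$ on $D_x$. If $x'\in D_x$, then $D_x\cap D_{x'}$ is a nonempty open set and spans $\mathbb R^{n+1}$, so $\Lambda_{x'}=\Lambda_x$. As $A$ is connected, $\Phi=\Lambda|_A$ for one $\Lambda\in O(n+1)$. Put $z=\Lambda(-e_0)$. Then $d(\Phi(x),z)=s(x)$, and $\Phi(x_0)=e_0$ gives $d(e_0,z)=3\tau$.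

For large $i$ the map $\Phi_i$ is injective on the compact set $A'$. Otherwise there are $x_i\ne x_i'$ in $A'$ with $\Phi_ix_i=\Phi_ix_i'$ for infinitely many $i$. Along a subsequence $x_i\to x$ and $x_i'\to x'$ with $\Lambda x=\Lambda x'$, so $x=x'$. Eventually both points lie in $D_x$, and \eqref{eq:bilip} gives $x_i=x_i'$, a contradiction. Fix $i$ so large that $\Phi_i|_{A'}$ is injective, that
\begin{equation}\label{eq:close}
d(\Phi_ix,\Lambda x)<\tau/10,\quad\text{hence}\quad|d(\Phi_ix,z)-s(x)|<\tau/10,\qquad\text{for all }x\in A',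
\end{equation}
and that $(1-\eta_i)^{n/2}\operatorname{vol}\{s>2\tau\}>\omega_n/2$; the last is possible because $\{s>2\tau\}$ is larger than a hemisphere.

\medskip\noindent\textbf{(d) Gluing.} Let $U^-=\{s>2\tau\}=D(e_0,\pi-2\tau)$ and $W=D(z,3\tau)\subset D(e_0,6\tau)\subset U$, and put
\[
V=\{x:\ 2\tau<s(x)<4\tau,\ d(\Phi_ix,z)<3\tau\}.
\]
The set $V$ is open, and \eqref{eq:close} gives $\{2\tau<s\le2.9\tau\}\subset V\subset\{s<3.1\tau\}$. The map $\Phi_i$ is an injective local diffeomorphism on $V$, hence a diffeomorphism onto an open subset of $W$. Let $\hat M=(U^-\sqcup W)/(x\sim\Phi_ix,\ x\in V)$. Both pieces embed in $\hat M$ as open subsets with compatible smooth structures, and $\hat M$ is connected since $V\ne\emptyset$.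

\emph{$\hat M$ is Hausdorff.} Two points in the same piece can be separated there. Points $x\in U^-$ and $y\in W$ that are not identified have disjoint neighborhoods in $\hat M$ as soon as $(x,y)$ is not in the closure of the graph of $\Phi_i|_V$. So we show that the graph is closed in $U^-\times W$. If $x_k\in V$, $x_k\to x\in U^-$ and $\Phi_ix_k\to y\in W$, then $2\tau<s(x)\le3.1\tau$ and $\Phi_ix=y\in W$, so $x\in V$.

\emph{$\hat M$ is compact.} We show that it is the union of the images of the compact sets $K_1=\{s\ge2.5\tau\}\subset U^-$ and $K_2=\{d(\cdot,z)\le2.8\tau\}\subset W$. A point $x\in U^-\setminus K_1$ has $2\tau<s(x)<2.5\tau$, so $x\in V$ and $d(\Phi_ix,z)<2.6\tau$; it is identified with a point of $K_2$. Let $y\in W\setminus K_2$ and $x=\Lambda^{-1}y$. Then $s(x)=d(y,z)\in(2.8\tau,3\tau)$, so $x\in A'$, $a(x)>1.8\tau$, and $d(\Phi_ix,y)<\tau/10$ by \eqref{eq:close}. The minimal round geodesic from $\Phi_ix$ to $y$ lies in $D(e_0,14\tau)$ and has $\hat g_i'$-length less than $\sqrt{1+\eta_i}\,\tau/10<\sqrt{1-\eta_i}\,a(x)$. By \eqref{eq:compact} and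 Lemma~\ref{lem:lift} it lifts through $\Phi_i$ from $x$. The endpoint $x'$ has $\Phi_ix'=y$ and $d(x,x')<b_i\tau/10<0.3\tau$, so $2.5\tau<s(x')<3.3\tau$. Hence $x'\in V\cap K_1$ and $y\sim x'$.

\medskip\noindent\textbf{(e) $\hat M$ is the universal cover.} By \eqref{eq:Phi} the maps $F_i$ on $U^-$ and $F_i'$ on $W$ define a local diffeomorphism $\varpi:\hat M\to M_i$, which is a covering since $\hat M$ is closed. Give $\hat M$ the pulled back metric. Then $\operatorname{Ric}_{\hat M}\ge n-1$ and
\[
\operatorname{vol}\hat M\ge\operatorname{vol}(U^-,\hat g_i)\ge(1-\eta_i)^{n/2}\operatorname{vol}\{s>2\tau\}>\omega_n/2 .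
\]
By Myers and Bishop the universal cover of $\hat M$ is compact of volume at most $\omega_n$, and its volume is $|\pi_1(\hat M)|\operatorname{vol}\hat M$. So $\hat M$ is simply connected, and $\varpi$ is the universal cover of $M_i$.

Let $j:U^-\to\hat M$ be the inclusion and $\tilde p=j(e_0)$, a lift of $p_i$. Since $\varpi\circ j=F_i$, the map $j$ sends meridians from $e_0$ to lifts of the geodesics from $p_i$, so $j$ is a polar map of $\hat M$ at $\tilde p$. It is a diffeomorphism onto its image, so $\exp_{\tilde p}$ is a diffeomorphism from $B(0,\pi-2\tau)$ onto its image, and $\operatorname{inj}(\tilde p)\ge\pi-2\tau$. This contradicts the choice of $p_i$.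
\end{proof}

\section{Polar maps almost preserve distances}\label{sec:dist}

The rest of the proof uses only the following consequences of the previous sections. In this section and the next, $(N_i,g_i)$ is a sequence of closed Riemannian $n$-manifolds and $\tau_i,\eta_i\in(0,\frac1{20}]$ are numbers tending to $0$ such that, with $U_i=D(e_0,\pi-\tau_i)$,
\begin{equation}\label{eq:setting}
\begin{gathered}
\operatorname{diam}N_i\le\pi,\qquad\operatorname{vol}N_i\le\omega_n,\qquad\operatorname{inj}N_i\ge\pi-\tau_i,\\
(1-\eta_i)g_0\le F^*g_i\le(1+\eta_i)g_0\ \text{ on }U_i\ \text{ for every polar map $F$ of }N_i .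
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:dist}
Let $F$ be a polar map of $N_i$ at $p$. Then $F$ maps $U_i$ diffeomorphically onto $B(p,\pi-\tau_i)$ with $d(p,Fx)=d(e_0,x)$, its Jacobian $J$ satisfies $(1-\eta_i)^{n/2}\le J\le(1+\eta_i)^{n/2}$, and
\begin{gather}
\operatorname{vol}(N_i\setminus F(U_i))\le\omega_n-(1-\eta_i)^{n/2}\operatorname{vol}U_i,\label{eq:vol}\\
\sqrt{1-\eta_i}\,\big(d(x,y)-4\tau_i\big)\le d(Fx,Fy)\le\sqrt{1+\eta_i}\,\big(d(x,y)+2\pi\tau_i\big)\qquad(x,y\in U_i).\label{eq:dist}
\end{gather}
In particular, as $i\to\infty$, the right side of \eqref{eq:vol} tends to $0$ and $d(Fx,Fy)-d(x,y)\to0$ uniformly in $x$, $y$ and $F$.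
\end{lemma}

\begin{proof}
The first statements follow from \eqref{eq:setting} and the facts on the injectivity radius in Section~\ref{sec:prelim}; \eqref{eq:vol} follows from $\operatorname{vol}N_i\le\omega_n$ and $\operatorname{vol}F(U_i)=\int_{U_i}J$. For \eqref{eq:dist} the only difficulty is that minimal geodesics may pass through the uncontrolled region, which is small.

\emph{Upper bound.} Choose $\tau'\in(\tau_i,2\tau_i)$ with $x,y\notin D(-e_0,\tau')$. If a minimal geodesic from $x$ to $y$ enters $D(-e_0,\tau')$, replace its part between the first entry and the last exit by an arc on $\partial D(-e_0,\tau')$, a round $(n-1)$-sphere of radius $\sin\tau'$, of length at most $\pi\sin\tau'\le2\pi\tau_i$. The resulting curve lies in $U_i$, has length at most $d(x,y)+2\pi\tau_i$, and $F$ stretches it by at most $\sqrt{1+\eta_i}$.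

\emph{Lower bound.} Let $c:[0,l]\to N_i$ be a minimal unit speed geodesic from $Fx$ to $Fy$. If $c$ lies in $F(U_i)$, then $F^{-1}\circ c$ shows $d(x,y)\le l/\sqrt{1-\eta_i}$. Otherwise let $t_1\le t_2$ be the first and the last time at which $d(p,c(t))\ge\pi-\tau_i$. Choose $t_1'<t_1$ and $t_2'>t_2$ with $d(p,c(t_k'))>\pi-2\tau_i$. The points $F^{-1}c(t_k')$ have distance more than $\pi-2\tau_i$ from $e_0$, so they lie within $2\tau_i$ of $-e_0$ and within $4\tau_i$ of each other. The arcs $c|_{[0,t_1']}$ and $c|_{[t_2',l]}$ lie in $F(U_i)$, so $d(x,y)\le l/\sqrt{1-\eta_i}+4\tau_i$.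
\end{proof}

\section{A canonical equivariant map to $\mathbb R^{n+1}$}\label{sec:operator}

A polar map misses a small set and depends on the choice of a center, so it is neither global nor equivariant. We look for an intrinsic description of the coordinate functions of $S^n$ that survives $C^0$ perturbation. Let $K_0$ be the integral operator on $L^2(S^n)$ with kernel $\cos d(x,y)=\sum_ax_ay_a$. Then $K_0f=\sum_aw_a\int w_af$, and by \eqref{eq:mu} the functions $\mu^{-1/2}w_a$ are orthonormal, so
\[
K_0=\mu P_0,
\]
where $P_0$ is the orthogonal projection onto the linear functions. The analogous operator $K$ on $N_i$ has three useful features. It is defined by distance and volume, so it commutes with isometries. Its model has the spectral gap between $0$ and $\mu$, which is stable under $L^2$ perturbation of the kernel. And the derivative of $K\theta$ falls on the kernel, where the first variation formula computes it exactly, with no curvature term.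

\begin{example}
Let $N=\mathbb R/2L\mathbb Z$ with $L\le\pi$ close to $\pi$, and let $K$ have kernel $\chi(d(x,y))$ with $\chi$ continuous and $|\chi(t)-\cos(\pi t/L)|\le\delta$ on $[0,L]$. Substituting $y=x-r$ and using that $\chi(|r|)$ is even, $\cos(m\pi x/L)$ and $\sin(m\pi x/L)$ are eigenfunctions with eigenvalue $\lambda_m=\int_{-L}^L\chi(|r|)\cos(m\pi r/L)\,dr$. Orthogonality of the cosines gives $|\lambda_1-L|\le2L\delta$ and $|\lambda_m|\le2L\delta$ for $m\ne1$. Here $\mu=\pi$, and for small $\delta$ the eigenvalues above $\mu/2$ single out the map $x\mapsto(\cos(\pi x/L),\sin(\pi x/L))$. It is a diffeomorphism onto $S^1$ that stretches lengths by $\pi/L$ and turns translations into rotations.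
\end{example}

We use the spectral theorem in this form. If $k$ is a bounded symmetric kernel on a closed manifold $N$, then $(Kf)(x)=\int_Nk(x,y)f(y)\,dy$ is a compact self-adjoint operator on the real space $L^2(N)$ with $\|K\|\le\|k\|_{L^2(N\times N)}$, and $L^2(N)$ has an orthonormal basis of eigenfunctions of $K$.

\subsection*{The operator}
The distance function of $N_i$ may fail to be smooth where $d\ge\pi-\tau_i$, so we make the cosine constant there. We cut off its derivative, in order to keep the derivative bounded. Let $\zeta_i:[0,\infty)\to[0,1]$ be smooth with $\zeta_i=1$ on $[0,\pi-3\tau_i]$ and $\zeta_i=0$ on $[\pi-2\tau_i,\infty)$, and put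
\[
\chi_i(t)=1-\int_0^t\zeta_i(r)\sin r\,dr,\qquad k_i(x,y)=\chi_i(d(x,y)).
\]
Then $|\chi_i|\le1$, $\chi_i=\cos$ on $[0,\pi-3\tau_i]$, $\chi_i$ is constant on $[\pi-2\tau_i,\infty)$, and $|\chi_i-\cos|\le\int_{\pi-3\tau_i}^\pi\sin r\,dr\le3\tau_i$ on $[0,\pi]$. The kernel $k_i$ is smooth on $N_i\times N_i$: on $\{d<\pi-3\tau_i\}$ it is a power series in the smooth function $d^2$, on $\{0<d<\pi-\tau_i\}$ the function $d$ is smooth, and on $\{d>\pi-2\tau_i\}$ it is constant. Let $K_i$ be the operator with kernel $k_i$, let $\mathcal E_i$ be the sum of its eigenspaces with eigenvalue greater than $\mu/2$, and let $\Pi_i$ be the orthogonal projection onto $\mathcal E_i$. An eigenfunction with eigenvalue $\lambda\ne0$ equals $\lambda^{-1}K_i$ of itself and is therefore smooth. A basis $\psi_0,\dots,\psi_n$ of $\mathcal E_i$ is called \emph{normalized} if $\langle\psi_a,\psi_b\rangle_{L^2}=\mu\,\delta_{ab}$, as in \eqref{eq:mu}.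

To compare $K_i$ with $K_0$, we transport functions by a polar map $F_i$ with Jacobian $J_i$. Define $T_i:L^2(S^n)\to L^2(N_i)$ by
\[
(T_if)(F_ix)=f(x)J_i(x)^{-1/2}\quad(x\in U_i),\qquad T_if=0\ \text{ on }N_i\setminus F_i(U_i).
\]
By change of variables, $(T_i^*\phi)(x)=\phi(F_ix)J_i(x)^{1/2}$ on $U_i$ and $T_i^*\phi=0$ elsewhere. So $T_i^*T_i$ and $T_iT_i^*$ are the multiplications by $1_{U_i}$ and $1_{F_i(U_i)}$, and $\|T_i\|\le1$.

\begin{lemma}\label{lem:spec}
For large $i$ we have $\dim\mathcal E_i=n+1$, and the eigenvalues of $K_i|_{\mathcal E_i}$ tend to $\mu$. For every sequence of polar maps $F_i$ of $N_i$ there are normalized bases $\psi_0^i,\dots,\psi_n^i$ of $\mathcal E_i$ with $\|\psi_a^i-T_iw_a\|_{L^2}\to0$ for all $a$.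
\end{lemma}

\begin{proof}
\emph{Comparison of kernels.} The operator $T_i^*K_iT_i$ has kernel $J_i(x)^{1/2}J_i(y)^{1/2}\chi_i(d(F_ix,F_iy))$ on $U_i\times U_i$ and $0$ elsewhere. Since $\operatorname{diam}N_i\le\pi$,
\[
|\chi_i(d(F_ix,F_iy))-\cos d(x,y)|\le3\tau_i+|d(F_ix,F_iy)-d(x,y)|,
\]
so by Lemma~\ref{lem:dist} this kernel converges to $\cos d(x,y)$ uniformly on $U_i\times U_i$. As $\operatorname{vol}(S^n\setminus U_i)\to0$, we get $\|T_i^*K_iT_i-K_0\|\to0$. The kernel of $K_i-T_iT_i^*K_iT_iT_i^*$ is bounded by $1$ and vanishes on $F_i(U_i)\times F_i(U_i)$, whose complement has measure at most $2\omega_n\operatorname{vol}(N_i\setminus F_i(U_i))\to0$ by \eqref{eq:vol}. Therefore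
\[
\|K_i-\mu T_iP_0T_i^*\|\le\|K_i-T_iT_i^*K_iT_iT_i^*\|+\|T_i(T_i^*K_iT_i-K_0)T_i^*\|\to0 .
\]

\emph{An exact projection.} The operator $T_iP_0T_i^*$ is only approximately a projection. Let $A_i:\mathbb R^{n+1}\to L^2(N_i)$, $A_ic=\mu^{-1/2}\sum_ac_aT_iw_a$. Then $\|A_i\|\le1$, $T_iP_0T_i^*=A_iA_i^*$, and $A_i^*A_i$ is the matrix $\big(\mu^{-1}\int_{U_i}w_aw_b\big)$, which tends to $\operatorname{Id}$. For large $i$ the map $A_i$ is injective, and $P_i=A_i(A_i^*A_i)^{-1}A_i^*$ is the orthogonal projection onto its $(n+1)$-dimensional image. From $\|A_iA_i^*-P_i\|\le\|\operatorname{Id}-(A_i^*A_i)^{-1}\|\to0$ we obtain $\delta_i:=\|K_i-\mu P_i\|\to0$.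

\emph{The spectrum.} Let $K_i\phi=\lambda\phi$ with $\|\phi\|=1$. Then
\[
\delta_i^2\ge\|(\mu P_i-\lambda)\phi\|^2=(\mu-\lambda)^2\|P_i\phi\|^2+\lambda^2\|\phi-P_i\phi\|^2\ge\min\{(\mu-\lambda)^2,\lambda^2\},
\]
so every eigenvalue lies within $\delta_i$ of $0$ or of $\mu$. If $\delta_i<\mu/2$, the eigenvalues on $\mathcal E_i$ are within $\delta_i$ of $\mu$ and all others within $\delta_i$ of $0$. In an eigenbasis this says $\|K_i-\mu\Pi_i\|\le\delta_i$, and thus $\|\Pi_i-P_i\|\le2\delta_i/\mu$. Once this is less than $1$, $P_i$ is injective on the image of $\Pi_i$ (if $\Pi_i\phi=\phi$ and $P_i\phi=0$, then $\|\phi\|=\|(\Pi_i-P_i)\phi\|$ forces $\phi=0$), and by the same argument $\Pi_i$ is injective on the image of $P_i$. So $\dim\mathcal E_i=n+1$.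

\emph{The basis.} Since $T_iw_a$ lies in the image of $P_i$, we have $\|\Pi_iT_iw_a-T_iw_a\|=\|(\Pi_i-P_i)T_iw_a\|\to0$. Hence the Gram matrix of the vectors $\mu^{-1/2}\Pi_iT_iw_a\in\mathcal E_i$ has the same limit as $A_i^*A_i$, namely $\operatorname{Id}$. The Gram--Schmidt process multiplies this system by a matrix that depends continuously on the Gram matrix and equals $\operatorname{Id}$ at $\operatorname{Id}$. It produces an orthonormal basis $\varphi_a^i$ of $\mathcal E_i$ with $\|\varphi_a^i-\mu^{-1/2}T_iw_a\|\to0$. Put $\psi_a^i=\mu^{1/2}\varphi_a^i$.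
\end{proof}

\subsection*{The map}
For large $i$ fix any normalized basis $\psi_0,\dots,\psi_n$ of $\mathcal E_i$ and let $\Psi_i=(\psi_0,\dots,\psi_n):N_i\to\mathbb R^{n+1}$, a smooth map. Two normalized bases differ by an orthogonal matrix, so $\Psi_i$ is canonical up to composition with an element of $O(n+1)$. This remark gives the equivariance, and it lets us estimate $\Psi_i$ at a point using the polar map centered at that point.

\begin{lemma}\label{lem:equi}
There is a homomorphism $\rho_i:\operatorname{Isom}(N_i)\to O(n+1)$ with $\Psi_i(hx)=\rho_i(h)\Psi_i(x)$.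
\end{lemma}

\begin{proof}
For an isometry $h$, the map $\phi\mapsto\phi\circ h$ is an isometry of $L^2(N_i)$, and
\[
K_i(\phi\circ h)(x)=\int k_i(x,y)\phi(hy)\,dy=\int k_i(hx,y')\phi(y')\,dy'=(K_i\phi)(hx),
\]
because $h$ preserves volume and $k_i(x,h^{-1}y')=k_i(hx,y')$. So composition with $h$ preserves $\mathcal E_i$, the functions $\psi_a\circ h$ form a normalized basis, and $\psi_a\circ h=\sum_b\rho_i(h)_{ab}\psi_b$ with $\rho_i(h)\in O(n+1)$. From $\psi_a\circ h_1\circ h_2=\sum_b\rho_i(h_1)_{ab}\,\psi_b\circ h_2=\sum_{b,c}\rho_i(h_1)_{ab}\rho_i(h_2)_{bc}\psi_c$ and the linear independence of the $\psi_c$ we get $\rho_i(h_1h_2)=\rho_i(h_1)\rho_i(h_2)$.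
\end{proof}

Lemma~\ref{lem:spec} controls $\Psi_i$ in $L^2$. One application of $K_i$ upgrades this to pointwise control of the value and the first derivative.

\begin{lemma}\label{lem:C1}
As $i\to\infty$, uniformly over $x\in N_i$ and unit vectors $u\in T_xN_i$,
\[
|\Psi_i(x)|\to1,\qquad\langle\Psi_i(x),d\Psi_i(u)\rangle\to0,\qquad|d\Psi_i(u)|\to1 .
\]
\end{lemma}

\begin{proof}
It suffices to prove the three limits along an arbitrary sequence of points $x_i\in N_i$ and unit vectors $u_i\in T_{x_i}N_i$. Choose $\iota_i:\mathbb R^n\to T_{x_i}N_i$ with $\iota_ie_1=u_i$ and let $F_i=F_{x_i,\iota_i}$. The three quantities do not change when $\Psi_i$ is composed with an orthogonal matrix, so we may assume that $\psi_a=\psi_a^i$ is the basis given by Lemma~\ref{lem:spec} for these polar maps. We show that $\Psi_i(x_i)\to e_0$ and $d\Psi_i(u_i)\to e_1$.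

Write $\psi_a=K_i\theta_a$ with $\theta_a=(K_i|_{\mathcal E_i})^{-1}\psi_a$. The eigenvalues on $\mathcal E_i$ tend to $\mu$ and $\|\psi_a\|=\sqrt\mu$, so $\|\theta_a-\mu^{-1}\psi_a\|\to0$ and hence $\|\theta_a-\mu^{-1}T_iw_a\|\to0$. The kernel is smooth, so we may differentiate under the integral:
\[
\psi_a(x_i)=\int_{N_i}k_i(x_i,y)\,\theta_a(y)\,dy,\qquad d\psi_a(u_i)=\int_{N_i}\partial_{u_i}k_i(x_i,y)\,\theta_a(y)\,dy,
\]
where $\partial_{u_i}$ acts on the first variable. Let $y=F_i(w)$ with $w=\cos t\,e_0+\sin t\,v\in U_i$, $t>0$. Then $d(x_i,y)=t$, and the first variation formula with $\chi_i'=-\zeta_i\sin$ gives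
\[
k_i(x_i,y)=\chi_i(t),\qquad\partial_{u_i}k_i(x_i,y)=\zeta_i(t)\sin t\,\langle\iota_ie_1,\iota_iv\rangle=\zeta_i(t)\,w_1 .
\]
For $y\notin F_i(U_i)$ we have $d(x_i,y)\ge\pi-\tau_i$, so $k_i(\cdot,y)$ is constant near $x_i$ and $\partial_{u_i}k_i(x_i,y)=0$. Both kernels are thus bounded by $1$, and replacing $\theta_a$ by $\mu^{-1}T_iw_a$ changes the integrals by at most $\omega_n^{1/2}\|\theta_a-\mu^{-1}T_iw_a\|\to0$. Since $T_iw_a$ vanishes off $F_i(U_i)$ and $dy=J_i\,dw$,
\[
\psi_a(x_i)=\frac1\mu\int_{U_i}\chi_i(t)\,w_a\,J_i^{1/2}\,dw+o(1),\qquad d\psi_a(u_i)=\frac1\mu\int_{U_i}\zeta_i(t)\,w_1w_a\,J_i^{1/2}\,dw+o(1).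
\]
Outside $D(-e_0,3\tau_i)$ we have $\chi_i(t)=\cos t=w_0$ and $\zeta_i(t)=1$. The integrands are uniformly bounded, $J_i\to1$ uniformly, and $\operatorname{vol}D(-e_0,3\tau_i)\to0$. By \eqref{eq:mu}, $\psi_a(x_i)\to\mu^{-1}\int_{S^n}w_0w_a=\delta_{0a}$ and $d\psi_a(u_i)\to\mu^{-1}\int_{S^n}w_1w_a=\delta_{1a}$.
\end{proof}

\section{Proof of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that the theorem fails for some $n\ge3$ and $\delta\in(0,1)$. Then there are closed manifolds $M_i$ with $\operatorname{Ric}\ge n-1$ and $\operatorname{conj}M_i\ge\pi-\epsilon_i$, $\epsilon_i\to0$, for which the conclusion fails. Let $(N_i,g_i)$ be the universal cover of $M_i$. It has the same bounds on Ricci curvature and conjugate radius, and by Myers and Bishop it is closed with $\operatorname{diam}N_i\le\pi$ and $\operatorname{vol}N_i\le\omega_n$. For each $m\ge20$ choose $i_m$, strictly increasing in $m$, such that $\epsilon_i\le\min\{\epsilon_1(n,\frac1m,\frac1m),\epsilon_2(n,\frac1{2m})\}$ for $i\ge i_m$, and put $\tau_i=\eta_i=\frac1m$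 for $i_m\le i<i_{m+1}$. By Proposition~\ref{prop:exp} applied to $N_i$ and Proposition~\ref{prop:inj} applied to $M_i$, the conditions \eqref{eq:setting} hold for $i\ge i_{20}$.

By Lemma~\ref{lem:C1}, $\Psi_i$ has no zero for large $i$, so $\hat\Psi_i=\Psi_i/|\Psi_i|:N_i\to S^n$ is smooth. Its differential is $|\Psi_i|^{-1}$ times the component of $d\Psi_i$ orthogonal to $\Psi_i$, so
\[
|d\hat\Psi_i(u)|^2=|\Psi_i|^{-2}\big(|d\Psi_i(u)|^2-\langle\Psi_i,d\Psi_i(u)\rangle^2/|\Psi_i|^2\big)\to1
\]
uniformly over unit vectors $u$. Hence $(1-\delta)g_i\le\hat\Psi_i^*g_0\le(1+\delta)g_i$ for large $i$. In particular $\hat\Psi_i$ is a local diffeomorphism from a closed connected manifold to $S^n$, hence a covering, and a diffeomorphism because $S^n$ is simply connected.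

Since $\rho_i(h)$ preserves norms, Lemma~\ref{lem:equi} gives $\hat\Psi_i(hx)=\rho_i(h)\hat\Psi_i(x)$. If $\rho_i(h)$ fixes a point $\hat\Psi_i(x)$, then $\hat\Psi_i(hx)=\hat\Psi_i(x)$ and so $hx=x$. This has two consequences. If $\rho_i(h)=\operatorname{Id}$, then $h$ fixes every point, so $\rho_i$ is injective. And since the deck group $\pi_1(M_i)$ is finite and acts freely on $N_i$, the finite group $\Gamma_i=\rho_i(\pi_1(M_i))$ acts freely on $S^n$. The equivariant diffeomorphism $\hat\Psi_i$ descends to a diffeomorphism $M_i=N_i/\pi_1(M_i)\to S^n/\Gamma_i$, which satisfies the same metric bounds because both projections are local isometries. So the conclusion of the theorem holds for $M_i$ with $i$ large, a contradiction.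
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The cases $n\le2$ were settled in Section~\ref{sec:intro}. For $n\ge3$ take $\epsilon(n)=\epsilon(n,\frac12)$ from Theorem~\ref{thm:B}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{TW} Wilderich Tuschmann and Michael Wiemeler, \emph{Differentiable stability and sphere theorems for manifolds and Einstein manifolds with positive scalar curvature}, arXiv:1408.3006 (2014).
\end{thebibliography}
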